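# A fixed-point-free map on some continuum $\mathbb I_u$, in ZFC

## An arbitrary assignment $g$ and its index sets $S(\Phi,\varepsilon)$

Let $\mathbb I=[0,1]$, let $J$ be a countably infinite discrete set, and let $\mathbb M=J\times\mathbb I$, a disjoint sum of countably many intervals. Let $\mathbb T=\mathbb R/\mathbb Z$ with the metric $d(s,t)=\min_{k\in\mathbb Z}|s-t+k|$. Write
$$C=C(\mathbb M,[0,1]),\qquad \mathcal C=C(\mathbb I,[0,1]),$$
and for $\varphi\in C$, $k\in J$ write $\varphi(k)=\varphi(k,\cdot)\in\mathcal C$ for the restriction of $\varphi$ to the $k$-th interval. If $N\ge1$ is an integer and $t\in\mathbb I$, we also read $Nt$ as an element of $\mathbb T$. Products of metric spaces carry the max-metric. Throughout, $a\in\mathbb T$ with $a\neq0$ is fixed.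

**Definition 1.** Let $h:\mathbb M\to\mathbb T$ be continuous and let $g:C\to C$ be any function whatsoever. For finite $\Phi\subset C$ and $\varepsilon>0$, let $S(\Phi,\varepsilon)$ be the set of those $k\in J$ such that
$$\forall t\in\mathbb I\ \exists t'\in\mathbb I:\quad |g\varphi(k,t)-\varphi(k,t')|<\varepsilon\ \ (\varphi\in\Phi)\quad\text{and}\quad d\big(h(k,t)+a,\,h(k,t')\big)<\varepsilon. \tag{1}$$

Read (1) as follows. On the $k$-th interval there may be no continuous map $t\mapsto t'$ behind it. Nevertheless, as far as the finitely many functions in $\Phi$ can see, and up to $\varepsilon$, the functions $g\varphi(k)$ look like $\varphi(k)$ composed with a map $t\mapsto t'$ that rotates the "phase" $h$ by $a$. Nothing is assumed about $g$: it need not be linear, multiplicative or continuous.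

**Example 1.** Let $J=\omega$ and $h(k,t)=N_kt$ with integers $N_k\to\infty$, and try $g=\mathrm{id}$. For the function $\varphi(k,t)=t$ this is good: $\mathbb I$ contains an interval of length $1/N_k$ around $t$ (possibly with $t$ as an endpoint), on which $N_kt'$ takes all values in $\mathbb T$, so there is $t'$ with $|t-t'|\le1/N_k$ and $N_kt'=N_kt+a$ in $\mathbb T$. Thus $S(\{\varphi\},\varepsilon)$ contains every $k$ with $1/N_k<\varepsilon$. For $\psi(k,t)=\frac12(1+\cos2\pi N_kt)$ the choice $g\psi=\psi$ is bad. If $k\in S(\{\psi\},\varepsilon)$, then $t=0$ gives a phase $s'=N_kt'$ with $d(s',a)<\varepsilon$ and $|1-\cos2\pi s'|<2\varepsilon$; since $\cos2\pi a\neq1$, this is impossible once $\varepsilon$ is small, so $S(\{\psi\},\varepsilon)=\emptyset$. For $\psi$ one should set $g\psi(k,t)=\frac12(1+\cos2\pi(N_kt+a))$, and then (1) holds with no error. A function that varies slowly can stay where it is, and a function that reads the phase has to be rotated. We shall need a $g$ that copes with all finite sets of functions, at least for some $k$.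

Now for what these sets are used for. Let $\beta\mathbb M$ be the Čech–Stone compactification of $\mathbb M$. We use the following textbook facts. Every continuous map $\varphi$ from $\mathbb M$ to a compact Hausdorff space has a unique continuous extension $\beta\varphi$ to $\beta\mathbb M$. The functions $\beta\varphi$, $\varphi\in C$, separate the points of $\beta\mathbb M$ and embed $\beta\mathbb M$ in the cube $[0,1]^C$. The points of $\beta J$ are the ultrafilters on $J$. The projection $\pi:\mathbb M\to J$ extends to $\beta\pi:\beta\mathbb M\to\beta J$, and for an ultrafilter $u$ on $J$ we put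
$$\mathbb I_u=(\beta\pi)^{-1}(u)=\bigcap_{U\in u}\operatorname{cl}_{\beta\mathbb M}(U\times\mathbb I). \tag{2}$$
The second equality holds for this reason. For $U\subseteq J$ the characteristic function of $U\times\mathbb I$ is continuous and extends to $\beta\mathbb M$, so $\beta\mathbb M$ is the disjoint union of $\operatorname{cl}(U\times\mathbb I)$ and $\operatorname{cl}((J\setminus U)\times\mathbb I)$. The map $\beta\pi$ sends these into the disjoint sets $\operatorname{cl}U$ and $\operatorname{cl}(J\setminus U)$. Hence $(\beta\pi)^{-1}(\operatorname{cl}U)=\operatorname{cl}(U\times\mathbb I)$, and $\{u\}=\bigcap_{U\in u}\operatorname{cl}U$.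

**Example 2.** If $u$ is principal at $k$, then $\mathbb I_u=\{k\}\times\mathbb I$ is an ordinary interval. If $u$ is free and $(t_k)_{k\in J}$ are points of $\mathbb I$, compactness gives a unique point $x=\lim_u(k,t_k)\in\beta\mathbb M$ with $\beta\varphi(x)=\lim_u\varphi(k,t_k)$ for all $\varphi\in C$, and $x\in\mathbb I_u$ because $(k,t_k)\in U\times\mathbb I$ for all $k\in U$.

For free $u$ on $\omega$ the space $\mathbb I_u$ is a non-metrizable Hausdorff continuum. A space $X$ has the *fixed-point property* if every continuous $f:X\to X$ has a point $x$ with $f(x)=x$. The interval has it. Under the Continuum Hypothesis no $\mathbb I_u$ with $u$ free has it. K. P. Hart and B. J. van der Steeg ("Span, chainability and the continua H* and I_u", arXiv:math/0308162 (2003)) ask whether $\mathsf{ZFC}$ alone gives at least one $u$ such that $\mathbb I_u$ does not have it. The answer is yes, in the following form.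

**Theorem 1 (ZFC).** Let $a\in\mathbb T$, $a\ne0$. There are a free ultrafilter $u$ on $\omega$ and continuous maps $f:\mathbb I_u\to\mathbb I_u$, $h:\mathbb I_u\to\mathbb T$ with $h(f(x))=h(x)+a$ for all $x\in\mathbb I_u$. In particular $f$ has no fixed point.

The last sentence is immediate: $f(x)=x$ would give $a=0$. We may work over any countably infinite $J$, since a bijection $J\to\omega$ induces a homeomorphism $J\times\mathbb I\to\omega\times\mathbb I$, which extends to the compactifications and carries $\mathbb I_u$ to $\mathbb I_{u'}$, where $u'$ is the image of $u$.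

## Maps of $\mathbb M$ keep a fixed point on every $\mathbb I_u$

The first thing to try is to choose a continuous map $f_k:\mathbb I\to\mathbb I$ for each $k$ and let $F(k,t)=(k,f_k(t))$. Then $\beta F$ maps $\mathbb I_u$ into itself, because $F$ maps each $U\times\mathbb I$ into itself. But every $f_k$ has a fixed point $t_k$, and for $x=\lim_u(k,t_k)$ continuity gives
$$\beta F(x)=\lim\nolimits_u F(k,t_k)=\lim\nolimits_u(k,t_k)=x .$$
So a map put together level by level always has a fixed point in $\mathbb I_u$, for every $u$. The map we want cannot be of this kind. This is why (1) only asks for a $t'$ for each $t$, without continuity, and describes the map through its effect $\varphi\mapsto g\varphi$ on functions.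

## From the sets $S(\Phi,\varepsilon)$ to a continuous map of $\mathbb I_u$

**Proposition 1.** Let $h$, $g$ be as in Definition 1.

1. If $u$ is an ultrafilter on $J$ containing all $S(\Phi,\varepsilon)$, then $u$ is free and there is a continuous $f:\mathbb I_u\to\mathbb I_u$ with $\beta h(f(x))=\beta h(x)+a$ for all $x\in\mathbb I_u$.
2. If every $S(\Phi,\varepsilon)$ is nonempty, such an ultrafilter $u$ exists.

**Proof of (2).** For finitely many pairs $(\Phi_i,\varepsilon_i)$ we have
$$S\Big(\bigcup_i\Phi_i,\ \min_i\varepsilon_i\Big)\subseteq\bigcap_iS(\Phi_i,\varepsilon_i),$$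
since one $t'$ that serves the union with the smallest error serves each $\Phi_i$. So the sets $S(\Phi,\varepsilon)$ have the finite intersection property and generate a filter, which extends to an ultrafilter.

**Proof of (1), step 1: $u$ is free.** Suppose $u$ is principal at $k$; then $k\in S(\Phi,\varepsilon)$ for all $\Phi,\varepsilon$. Let $\varphi(j,t)=t$ for all $j$. The continuous map $g\varphi(k):\mathbb I\to\mathbb I$ has a fixed point $t_0$. For every $\varepsilon>0$, (1) at $t=t_0$ gives $t'$ with $|t_0-t'|<\varepsilon$ and $d(h(k,t_0)+a,h(k,t'))<\varepsilon$. As $\varepsilon\to0$ we have $t'\to t_0$, hence $h(k,t_0)+a=h(k,t_0)$ and $a=0$, a contradiction.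

**Step 2: the value $f(x)$.** This step finds the one point on which all the conditions imposed by $g$ agree. Let $x\in\mathbb I_u$. For finite $\Phi\subset C$, $\varepsilon>0$ and $U\in u$ put
$$Z(\Phi,\varepsilon,U)=\{y\in\operatorname{cl}(U\times\mathbb I):\ |\beta\varphi(y)-\beta(g\varphi)(x)|\le\varepsilon\ (\varphi\in\Phi),\ d(\beta h(y),\beta h(x)+a)\le\varepsilon\}.$$
These sets are closed in $\beta\mathbb M$, and $Z(\Phi\cup\Phi',\min(\varepsilon,\varepsilon'),U\cap U')$ is contained in both $Z(\Phi,\varepsilon,U)$ and $Z(\Phi',\varepsilon',U')$. Each is nonempty. Indeed, let $S=S(\Phi,\varepsilon/2)\in u$. Then $U\cap S\in u$, so $x\in\operatorname{cl}((U\cap S)\times\mathbb I)$ by (2), and there is $(k,t)$ with $k\in U\cap S$ that is close to $x$ in the sense that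
$$|g\varphi(k,t)-\beta(g\varphi)(x)|<\varepsilon/2\ \ (\varphi\in\Phi),\qquad d(h(k,t),\beta h(x))<\varepsilon/2 .$$
Since $k\in S$, there is $t'$ with $|g\varphi(k,t)-\varphi(k,t')|<\varepsilon/2$ for $\varphi\in\Phi$ and $d(h(k,t)+a,h(k,t'))<\varepsilon/2$. By the triangle inequality $(k,t')\in Z(\Phi,\varepsilon,U)$. By compactness some $y$ lies in all the sets $Z(\Phi,\varepsilon,U)$. Then $y\in\mathbb I_u$ by (2), and
$$\beta\varphi(y)=\beta(g\varphi)(x)\ \text{ for all }\varphi\in C,\qquad \beta h(y)=\beta h(x)+a .$$
Since the $\beta\varphi$ separate points, $y$ is unique. Put $f(x)=y$.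

**Step 3: $f$ is continuous.** For every $\varphi\in C$ the function $\beta\varphi\circ f=\beta(g\varphi)|_{\mathbb I_u}$ is continuous, and the functions $\beta\varphi$ embed $\beta\mathbb M$ in a cube. $\square$

So Theorem 1 follows once we find $h$ and $g$ with all $S(\Phi,\varepsilon)\neq\emptyset$. Can we be greedy and make one index $k$ serve all finite $\Phi$? No.

**Remark 1.** Let $0<\varepsilon<\min(\frac12,d(a,0))$. For no $h,g$ is there a $k$ lying in $S(\Phi,\varepsilon)$ for all finite $\Phi\subset C$. Suppose there is one. For fixed $t$ the closed sets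
$$\{t':|g\varphi(k,t)-\varphi(k,t')|\le\varepsilon,\ d(h(k,t)+a,h(k,t'))\le\varepsilon\}\qquad(\varphi\in C)$$
have the finite intersection property, so some $r(t)$ lies in all of them. The map $r$ is continuous. Otherwise there are $s_m\to t_*$ with $r(s_m)\to p\ne q=r(t_*)$; take $\varphi$ with $\varphi(k,p)=0$, $\varphi(k,q)=1$. From $|g\varphi(k,s_m)-\varphi(k,r(s_m))|\le\varepsilon$ we get $g\varphi(k,t_*)\le\varepsilon$ in the limit, while $|g\varphi(k,t_*)-1|\le\varepsilon$; this contradicts $\varepsilon<\frac12$. So $r$ has a fixed point $t_0$, and $d(h(k,t_0)+a,h(k,t_0))=d(a,0)\le\varepsilon$, a contradiction.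

Hence an index can only serve a limited number of functions, and different $\Phi$ must be served by different $k$. We build this up in three layers: first $M$ functions known simultaneously, then $n$ functions presented one after another, then all of $C$.

## Following a curve with the phase advanced by $a$

On a single interval take the phase $t\mapsto Nt$. Given $x_1,\dots,x_M\in\mathcal C$ we look for $\gamma_1,\dots,\gamma_M\in\mathcal C$ such that every $t$ has a $t'$ with $\gamma_v(t)\approx x_v(t')$ for all $v$ and $Nt'\approx Nt+a$.

If $N$ may depend on the $x_v$, this is easy, with constant functions. Choose $N$ so large that $|x_v(s)-x_v(s')|\le\varepsilon$ whenever $|s-s'|\le1/N$, and let $\gamma_v\equiv x_v(0)$. For each $t$ some $t'\in[0,1/N]$ satisfies $Nt'=Nt+a$ in $\mathbb T$, and $|\gamma_v(t)-x_v(t')|\le\varepsilon$. But $h$ is fixed before the functions are given, so $N$ must come first, and then $x_v$ may oscillate as fast as the phase, or much faster.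

The next idea is $\gamma_v=x_v\circ r$ with $r$ continuous and $Nr(t)\approx Nt+a$. This is impossible, since $r$ has a fixed point $t_0$ and there the phase error is $d(a,0)$. So $t\mapsto t'$ must jump. At a jump from $p$ to $q$ the functions must not notice: we need $x_v(p)\approx x_v(q)$ for all $v$, and $Np\approx Nq$. There are $N$ points with a given phase, and $[0,1]^M$ is covered by a number of small boxes that does not depend on $N$. So if $N$ exceeds the number of boxes, two points of equal phase have their $x$-values in one box, and $t'$ can run around the segment between these two points cyclically, forever, at the same speed as $t$.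

One more demand will be essential later: the $\gamma_v$ are to be chosen from a finite set $Q$ fixed in advance.

**Lemma 1.** For $M\ge1$ and $\varepsilon>0$ there are $N\ge1$ and a finite nonempty $Q\subset\mathcal C$ such that for all $x_1,\dots,x_M\in\mathcal C$ there are $\gamma_1,\dots,\gamma_M\in Q$ with
$$\forall t\in\mathbb I\ \exists t'\in\mathbb I:\quad|\gamma_v(t)-x_v(t')|\le\varepsilon\ (v\le M),\quad d(Nt+a,Nt')\le\varepsilon. \tag{3}$$

**Proof, step 1: the constants.** Everything here is chosen before the $x_v$. Choose an integer $L\ge2/\varepsilon$, an integer $\ell\in\{0,\dots,L-1\}$ with $d(\ell/L,a)\le1/L$, and an integer $N>L^M$; put $R=L^M$. Let $\mathcal B$ be the set of the $L^M$ closed boxes of side $1/L$ that tile $[0,1]^M$. Let $Q$ be the set of all functions $\mathbb I\to[0,1]$ that are linear on each of the $NLR$ intervals of the equipartition of $\mathbb I$ and whose values at the nodes lie in $\{\frac{2i+1}{2L}:0\le i<L\}$. The set $Q$ is finite and nonempty, and the allowed node values are exactly the coordinates of centers of boxes.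

**Step 2: two points of equal phase in one box.** Let $X=(x_1,\dots,x_M):\mathbb I\to[0,1]^M$ and, for integers $0\le\rho\le NL$, let $X_\rho=X(\frac{\rho}{NL})$. The $N$ integers $\ell+cL$, $0\le c<N$, are at most $(L-1)+(N-1)L<NL$. Since $N>L^M$, two of them, $\rho^-<\rho^+$, have $X_{\rho^-}$ and $X_{\rho^+}$ in a common box. Note that $L$ divides $\rho^+-\rho^-$ and $\rho^-\equiv\ell\pmod L$. Choose boxes $b(\rho)\ni X_\rho$ for $\rho^-\le\rho\le\rho^+$ with $b(\rho^-)=b(\rho^+)$.

**Step 3: the cyclic itinerary.** This step says which small interval $t'$ comes from when $t$ is in the $j$-th small interval. For $0\le j\le NL$ put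
$$\rho_j=\rho^-+\big(j\bmod(\rho^+-\rho^-)\big),$$
so that $\rho^-\le\rho_j<\rho^+$. Since $L\mid\rho^+-\rho^-$, we have $\rho_j\equiv\rho^-+j\equiv j+\ell\pmod L$. Moreover
$$b(\rho_j+1)=b(\rho_{j+1})\qquad(0\le j<NL). \tag{4}$$
If $\rho_j+1<\rho^+$, then $\rho_{j+1}=\rho_j+1$ and this is trivial. Otherwise $\rho_j+1=\rho^+$ and $\rho_{j+1}=\rho^-$, and (4) is $b(\rho^+)=b(\rho^-)$. This is the invisible jump.

**Step 4: walking through boxes.** Here we define $\Gamma=(\gamma_1,\dots,\gamma_M)$. Fix $j<NL$ and let
$$D_j=\Big[\frac{j}{NL},\frac{j+1}{NL}\Big],\qquad D_j'=\Big[\frac{\rho_j}{NL},\frac{\rho_j+1}{NL}\Big]\subset\mathbb I .$$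
On $D'_j$ the curve $X$ may be as wild as it likes, but $\Gamma$ only has to pass through boxes that $X(D_j')$ meets. Make these boxes into a graph, two boxes being adjacent if they intersect. The graph is connected: otherwise the union of the boxes in one component and the union of the remaining boxes would be disjoint closed sets that cover $X(D_j')$ and both meet it, contradicting connectedness of $X(D_j')$. Both $b(\rho_j)$ and $b(\rho_j+1)$ are vertices, since they contain the values of $X$ at the ends of $D_j'$. A simple path between them has fewer than $L^M=R$ edges; repeating its last box, we get boxes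
$$B^0=b(\rho_j),\ B^1,\ \dots,\ B^R=b(\rho_j+1),$$
all meeting $X(D_j')$, consecutive ones equal or intersecting. Let $\Gamma$ on $D_j$ be linear on each of the $R$ equal subintervals and take the centers of $B^0,\dots,B^R$ at the successive nodes. At the right end of $D_j$ its value is the center of $b(\rho_j+1)$, which by (4) is the center of $b(\rho_{j+1})$, the value prescribed at the left end of $D_{j+1}$. So the pieces fit together to a continuous $\Gamma$ with all $\gamma_v\in Q$.

**Step 5: checking (3).** Let $t\in D_j$ lie in the subinterval belonging to $B^i,B^{i+1}$. The centers of these boxes have sup-distance at most $1/L$, so $\Gamma(t)$ is within $1/L$ of the center of $B^i$. For some $t'\in D_j'$ the point $X(t')$ lies in $B^i$, hence within $\frac1{2L}$ of its center. So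
$$|\gamma_v(t)-x_v(t')|\le\frac3{2L}\le\varepsilon\qquad(v\le M).$$
For the phase, $Nt=(j+\tau)/L$ and $Nt'=(\rho_j+\tau')/L$ with $\tau,\tau'\in[0,1]$. Since $\rho_j-j\equiv\ell\pmod L$, in $\mathbb T$ we have $Nt'-Nt=\ell/L+(\tau'-\tau)/L$. Thus $d(Nt+a,Nt')\le d(a,\ell/L)+1/L\le2/L\le\varepsilon$. $\square$

## Answering the functions one at a time

Lemma 1 gives $\gamma_1,\dots,\gamma_M$ after all of $x_1,\dots,x_M$ are known; $\rho^\pm$ depend on all of them. But $g\varphi$ has to be defined once and for all, without knowing which other functions will sit beside $\varphi$ in $\Phi$. As a halfway step we order the functions and let the answer to $x_i$ depend only on $x_1,\dots,x_i$. Think of a game with $n$ rounds. In round $i$ the opponent plays $x_i\in\mathcal C$ and we reply with $y_i\in Q$; we win if the $y_i$ follow the $x_i$ with phase advanced by $a$, up to $1/n$.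

**Lemma 2.** For every $n\ge1$ there are $N\ge1$, a finite nonempty $Q\subset\mathcal C$ and functions $\sigma_i:\mathcal C^i\to Q$ $(1\le i\le n)$ such that for all $x_1,\dots,x_n\in\mathcal C$, with $y_i=\sigma_i(x_1,\dots,x_i)$,
$$\forall t\in\mathbb I\ \exists t'\in\mathbb I:\quad|y_i(t)-x_i(t')|\le\tfrac1n\ (i\le n),\quad d(Nt+a,Nt')\le\tfrac1n. \tag{5}$$

Try $n=2$. If we have no strategy, there is an $x_1$ such that for every $y\in Q$ the opponent has a refutation $x_2^{y}$: after $x_1,y,x_2^y$ no $y_2\in Q$ wins. Apply Lemma 1 to all these functions at once, that is, to $x_1$ and $x_2^{y}$ for $y\in Q$. We get answers $\gamma$ to $x_1$ and $\gamma_y$ to $x_2^y$; playing $y_1=\gamma$ and $y_2=\gamma_{y_1}$ wins against $x_1,x_2^{y_1}$, a contradiction. The trouble is that this needs Lemma 1 with $M=1+|Q|$, while $Q$ is produced by Lemma 1 after $M$ is given. In our construction $N>L^M$ and $|Q|=L^{NLR+1}$, so for $L\ge2$ always $|Q|>M$, and the circle does not close.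

The way out is to let the opponent's refutation depend on less than $y_1$. What matters about $y_1$ is only which cells of a fixed finite partition of $\mathbb T\times[0,1]^2$ the curve $t\mapsto(Nt+a,y_1(t),y_2(t))$ visits, for the various $y_2\in Q$. This information is a set of sets of cells, and the number of sets of sets of cells does not depend on $Q$. It can therefore be fixed before $M$.

**Proof of Lemma 2, step 1: a finite stock of types, chosen before $N$ and $Q$.** Let $\varepsilon=1/n$. Partition $\mathbb T\times[0,1]^n$ into a finite set $\mathcal P$ of nonempty cells of diameter at most $\varepsilon/2$. Writing $\operatorname{Pow}$ for the power set, put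
$$\mathcal T_n=\operatorname{Pow}(\mathcal P),\qquad \mathcal T_i=\operatorname{Pow}(\mathcal T_{i+1})\quad(0\le i<n),\qquad V=\bigcup_{i=0}^{n-1}\mathcal T_1\times\cdots\times\mathcal T_i,$$
so $V$ consists of finite sequences, including the empty sequence $\emptyset$ (for $i=0$). The set $V$ is finite and depends only on $n$ and $\mathcal P$. Now apply Lemma 1 with $M=|V|$ and error $\varepsilon/2$ to get $N$ and $Q$.

**Step 2: the type of a partial play.** For $y_1,\dots,y_n\in Q$ let
$$\operatorname{tp}_n(y_1,\dots,y_n)=\{P\in\mathcal P:\exists t\in\mathbb I\ \ (Nt+a,y_1(t),\dots,y_n(t))\in P\}\in\mathcal T_n,$$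
the set of visited cells. Going backwards, for $i<n$ and $y_1,\dots,y_i\in Q$ let
$$\operatorname{tp}_i(y_1,\dots,y_i)=\{\operatorname{tp}_{i+1}(y_1,\dots,y_i,y):y\in Q\}\in\mathcal T_i .$$
Let $p_0=\operatorname{tp}_0(\emptyset)$. By definition, if $y_{i+1}\in Q$ then $\operatorname{tp}_{i+1}(y_1,\dots,y_{i+1})\in\operatorname{tp}_i(y_1,\dots,y_i)$, and every element of $\operatorname{tp}_i(y_1,\dots,y_i)$ arises so. For $n=2$, for instance, $\operatorname{tp}_1(y_1)$ is the collection of the sets of cells visited by $(Nt+a,y_1(t),y_2(t))$, one set for each $y_2\in Q$.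

**Step 3: winning types.** This step expresses "we can still win" in terms of types alone. Let $x_1,\dots,x_n\in\mathcal C$. Call $p\in\mathcal T_n$ *winning for* $(x_1,\dots,x_n)$ if for every $P\in p$ there is $t'\in\mathbb I$ such that $(Nt',x_1(t'),\dots,x_n(t'))$ has distance at most $\varepsilon/2$ from $P$. For $i<n$ call $p\in\mathcal T_i$ *winning for* $(x_1,\dots,x_i)$ if for every $x_{i+1}\in\mathcal C$ some $p'\in p$ is winning for $(x_1,\dots,x_{i+1})$. If $i<n$ and $p\in\mathcal T_i$ is not winning for $(x_1,\dots,x_i)$, there is a *witness*: some $x_{i+1}\in\mathcal C$ such that no $p'\in p$ is winning for $(x_1,\dots,x_{i+1})$.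

**Step 4: $p_0$ is winning for the empty sequence.** Suppose not. We collect all refutations of the opponent, one for each $v\in V$, and answer them simultaneously. Define $x_v\in\mathcal C$ for $v\in V$ by recursion on the length of $v$. Let $x_\emptyset$ be a witness for $p_0$. For $v=(p_1,\dots,p_i)$ with $1\le i\le n-1$, if $p_i$ is not winning for
$$(x_\emptyset,\ x_{(p_1)},\ \dots,\ x_{(p_1,\dots,p_{i-1})}),$$
let $x_v$ be a witness for this; otherwise let $x_v$ be arbitrary. There are $|V|=M$ functions $x_v$, so by the choice of $N$ and $Q$ there are $\gamma_v\in Q$ $(v\in V)$ with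
$$\forall t\ \exists t':\quad|\gamma_v(t)-x_v(t')|\le\tfrac\varepsilon2\ (v\in V),\quad d(Nt+a,Nt')\le\tfrac\varepsilon2. \tag{6}$$
Now read off a play. Let $y_1=\gamma_\emptyset$ and $p_1=\operatorname{tp}_1(y_1)\in p_0$, and inductively for $1\le i<n$
$$y_{i+1}=\gamma_{(p_1,\dots,p_i)},\qquad p_{i+1}=\operatorname{tp}_{i+1}(y_1,\dots,y_{i+1})\in p_i .$$
Write $\bar x_i=x_{(p_1,\dots,p_{i-1})}$, so that $y_i=\gamma_{(p_1,\dots,p_{i-1})}$ is the answer to $\bar x_i$. By induction, $p_i$ is not winning for $(\bar x_1,\dots,\bar x_i)$, for $0\le i\le n$. For $i=0$ this is our assumption. If it holds for $i<n$, then $\bar x_{i+1}=x_{(p_1,\dots,p_i)}$ was chosen as a witness for it, so no element of $p_i$ is winning for $(\bar x_1,\dots,\bar x_{i+1})$, in particular not $p_{i+1}$. Thus $p_n$ is not winning for $(\bar x_1,\dots,\bar x_n)$.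

But it is. If $P\in p_n$, there is $t$ with $(Nt+a,y_1(t),\dots,y_n(t))\in P$. Take $t'$ for this $t$ from (6). Then $(Nt',\bar x_1(t'),\dots,\bar x_n(t'))$ is within $\varepsilon/2$ of that point of $P$. This contradiction proves the claim.

**Step 5: the strategy.** We keep the current type winning. Given $x_1$, there is $p_1\in p_0$ winning for $(x_1)$, and $p_1=\operatorname{tp}_1(y_1)$ for some $y_1\in Q$; let $\sigma_1(x_1)$ be such a $y_1$. Inductively, let $x_1,\dots,x_{i+1}$ be given, with $y_1,\dots,y_i$ already chosen depending only on $x_1,\dots,x_i$, and with $\operatorname{tp}_i(y_1,\dots,y_i)$ winning for $(x_1,\dots,x_i)$. Then some element of $\operatorname{tp}_i(y_1,\dots,y_i)$ is winning for $(x_1,\dots,x_{i+1})$, and it has the form $\operatorname{tp}_{i+1}(y_1,\dots,y_i,y_{i+1})$ with $y_{i+1}\in Q$; let $\sigma_{i+1}(x_1,\dots,x_{i+1})$ be such a $y_{i+1}$.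

At the end $p=\operatorname{tp}_n(y_1,\dots,y_n)$ is winning for $(x_1,\dots,x_n)$. To verify (5), let $t\in\mathbb I$ and let $P$ be the cell containing $(Nt+a,y_1(t),\dots,y_n(t))$; then $P\in p$. Some point $(Nt',x_1(t'),\dots,x_n(t'))$ has distance at most $\varepsilon/2$ from $P$, and $\operatorname{diam}P\le\varepsilon/2$. So the two points have distance at most $\varepsilon=1/n$, which is (5). $\square$

## Independent functions with finite range

Well-order $C$ as $\varphi_\alpha$, $\alpha<\mathfrak c$. For a set $\{\varphi_{\alpha_1},\dots,\varphi_{\alpha_n}\}$ with $\alpha_1<\dots<\alpha_n$ we would like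
$$g\varphi_{\alpha_i}(k)=\sigma_i(\varphi_{\alpha_1}(k),\dots,\varphi_{\alpha_i}(k))\qquad(i\le n).$$
The right-hand side depends on the whole initial part $\alpha_1,\dots,\alpha_i$, and $g\varphi_{\alpha_i}(k)$ is a single function. Already $\sigma_1(\varphi_\alpha(k))$ and $\sigma_2(\varphi_\beta(k),\varphi_\alpha(k))$ with $\beta<\alpha$ may differ. So we do not ask for these equations at all $k$. For each $n$-element set we want just one $k$ at which all $n$ equations hold. Since the answers lie in a finite set $Q$, we can arrange this by taking $k\mapsto g\varphi_\alpha(k)$ from an independent family of functions with values in $Q$.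

Let $Q$ be a finite nonempty set. Let $J$ be the countably infinite set of pairs $(m,s)$ with $m\in\omega$ and $s:\{0,1\}^m\to Q$. Let $\Theta=\{0,1\}^\omega$, and for $\theta\in\Theta$ let
$$f_\theta:J\to Q,\qquad f_\theta(m,s)=s(\theta|m).$$
For a finite partial function $c$ from $\Theta$ to $Q$ put $[c]=\{k\in J:f_\theta(k)=c(\theta)\text{ for all }\theta\in\operatorname{dom}c\}$. Then $[c]\ne\emptyset$: take $m$ so large that the restrictions $\theta|m$, $\theta\in\operatorname{dom}c$, are distinct, and choose $s$ with $s(\theta|m)=c(\theta)$. So finitely many of the $f_\theta$ can be given any prescribed values at a common $k$.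

**Definition 2.** A set $K\subseteq J$ is *thick* if there is a finite $E\subset\Theta$ such that $K\cap[c]\neq\emptyset$ for all finite partial functions $c$ from $\Theta\setminus E$ to $Q$.

The whole set $J$ is thick, with $E=\emptyset$. Thick sets are nonempty (take $c=\emptyset$).

**Example 3.** Each $[c_0]$ is thick with $E=\operatorname{dom}c_0$, since $[c_0]\cap[c]=[c_0\cup c]\ne\emptyset$ when the domains are disjoint. If $|Q|\ge2$, a finite set $K=\{k_1,\dots,k_r\}$ is not thick: given $E$, choose distinct $\theta_1,\dots,\theta_r\notin E$ and $c(\theta_i)\ne f_{\theta_i}(k_i)$; then $K\cap[c]=\emptyset$.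

**Lemma 3.** Let $K$ be thick and let $x:K\to Q$ be any function. For all but finitely many $\theta\in\Theta$ the set $K_\theta=\{k\in K:f_\theta(k)=x(k)\}$ is thick.

**Proof.** The point is that $q=|Q|$ of the functions $f_\theta$, made to take all $q$ values at one $k$, cannot all miss $x(k)$. Let $E$ witness that $K$ is thick and let $Q=\{a_1,\dots,a_q\}$ with $|Q|=q$. Suppose there are distinct $\theta^1,\dots,\theta^q\in\Theta\setminus E$ such that no $K_{\theta^i}$ is thick. That $K_{\theta^i}$ is not thick means that for every finite $E'\subset\Theta$ some finite partial function $c$ on $\Theta\setminus E'$ has $K_{\theta^i}\cap[c]=\emptyset$. So we can choose inductively, for $i=1,\dots,q$, finite partial functions $c^i$ with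
$$\operatorname{dom}c^i\cap\Big(E\cup\{\theta^1,\dots,\theta^q\}\cup\bigcup_{j<i}\operatorname{dom}c^j\Big)=\emptyset,\qquad K_{\theta^i}\cap[c^i]=\emptyset .$$
The domains being disjoint, $c=\bigcup_ic^i\cup\{(\theta^i,a_i):i\le q\}$ is a finite partial function on $\Theta\setminus E$. Hence there is $k\in K\cap[c]$. Now $x(k)=a_i$ for some $i$, and $f_{\theta^i}(k)=c(\theta^i)=a_i=x(k)$, so $k\in K_{\theta^i}$. Also $k\in[c^i]$. This contradicts $K_{\theta^i}\cap[c^i]=\emptyset$. So at most $q-1$ elements of $\Theta\setminus E$ are exceptional, and at most $|E|+q-1$ elements of $\Theta$ altogether. $\square$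

**Remark 2.** Finiteness of $Q$ is indispensable here, and this is why Lemmas 1 and 2 insist on it. With $Q=\omega$ the set $J$ is still countable and every $[c]$ is still nonempty. But if $x(m,s)$ is chosen outside the finite range of $s$, then $f_\theta(k)\neq x(k)$ for all $\theta$ and all $k$, so with $K=J$ every $K_\theta$ is empty.

## A recursion of length $\mathfrak c$

We now prove Theorem 1.

**Step 1: the space and the phase.** For each $n\ge1$ take $N_n$, $Q_n$, $\sigma_1^n,\dots,\sigma_n^n$ from Lemma 2, and let $J_n$ and $f_\theta^n:J_n\to Q_n$ $(\theta\in\Theta)$ be the set and functions of the previous section for $Q=Q_n$. Let $J=\bigsqcup_{n\ge1}J_n$, which is countably infinite, and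
$$\mathbb M=J\times\mathbb I,\qquad h(k,t)=N_nt\in\mathbb T\quad(k\in J_n),\qquad C=C(\mathbb M,[0,1]).$$
The map $h$ is continuous because $J$ is discrete. Since $\mathbb M$ is separable, $|C|\le\mathfrak c$, and the constants show $|C|=\mathfrak c$. Enumerate $C=\{\varphi_\alpha:\alpha<\mathfrak c\}$ without repetition.

**Step 2: choosing $\theta_\alpha^n$.** The purpose is to ensure that every set of $n$ functions meets a $k\in J_n$ at which all $n$ answers follow the strategy. Fix $n$. We choose $\theta_\alpha^n\in\Theta$ by recursion on $\alpha<\mathfrak c$. Put $K^n(\emptyset)=J_n$, and for $\alpha_1<\dots<\alpha_i$ with $1\le i\le n$ put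
$$K^n(\alpha_1,\dots,\alpha_i)=\{k\in K^n(\alpha_1,\dots,\alpha_{i-1}):\ f^n_{\theta^n_{\alpha_i}}(k)=\sigma_i^n(\varphi_{\alpha_1}(k),\dots,\varphi_{\alpha_i}(k))\}. \tag{7}$$
This set is determined as soon as $\theta^n_{\alpha_1},\dots,\theta^n_{\alpha_i}$ are chosen. We keep all these sets thick in $J_n$.

At step $\alpha$, assume that all $K^n(\alpha_1,\dots,\alpha_i)$ with $\alpha_1<\dots<\alpha_i<\alpha$ and $i\le n$ are thick, and recall that $K^n(\emptyset)=J_n$ is thick. Consider any sequence $\alpha_1<\dots<\alpha_{i-1}<\alpha$ with $1\le i\le n$ (empty if $i=1$). Then $K=K^n(\alpha_1,\dots,\alpha_{i-1})$ is defined and thick, and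
$$x(k)=\sigma_i^n(\varphi_{\alpha_1}(k),\dots,\varphi_{\alpha_{i-1}}(k),\varphi_\alpha(k))$$
is a function $K\to Q_n$ that does not depend on $\theta_\alpha^n$. This is where we use that the answer in round $i$ depends only on the first $i$ functions. By Lemma 3 the set $\{k\in K:f^n_\theta(k)=x(k)\}$ is thick for all but finitely many $\theta$; so this sequence forbids only finitely many $\theta$. There are at most $\max(|\alpha|,\aleph_0)$ such sequences, so altogether at most $\max(|\alpha|,\aleph_0)<\mathfrak c=|\Theta|$ elements of $\Theta$ are forbidden. Choose $\theta_\alpha^n$ among the others. Then every $K^n(\alpha_1,\dots,\alpha_{i-1},\alpha)$ is thick. At every later step, limit or not, each finite increasing sequence has a largest member and was treated at the step of that member, so the hypothesis is preserved.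

**Step 3: the assignment $g$.** Define $g:C\to C$ by
$$g\varphi_\alpha(k,\cdot)=f^n_{\theta^n_\alpha}(k)\in Q_n\subset\mathcal C\qquad(k\in J_n,\ n\ge1).$$
This is well defined since the enumeration has no repetition, and $g\varphi_\alpha$ is continuous because $J$ is discrete.

**Step 4: all $S(\Phi,\varepsilon)$ are nonempty.** Let $\Phi\subset C$ be finite and $\varepsilon>0$. Choose $n\ge|\Phi|$ with $n\ge1$ and $1/n<\varepsilon$. Enlarging $\Phi$ makes $S(\Phi,\varepsilon)$ smaller, so we may assume that $\Phi$ has exactly $n$ elements, say $\Phi=\{\varphi_{\alpha_1},\dots,\varphi_{\alpha_n}\}$ with $\alpha_1<\dots<\alpha_n$. The set $K^n(\alpha_1,\dots,\alpha_n)$ is thick, hence contains some $k\in J_n$. By (7), $k\in K^n(\alpha_1,\dots,\alpha_i)$ for each $i\le n$, so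
$$g\varphi_{\alpha_i}(k,\cdot)=f^n_{\theta^n_{\alpha_i}}(k)=\sigma_i^n(\varphi_{\alpha_1}(k),\dots,\varphi_{\alpha_i}(k))\qquad(i\le n).$$
Apply (5) with $x_i=\varphi_{\alpha_i}(k)$ and $y_i=g\varphi_{\alpha_i}(k)$: for each $t$ there is $t'$ with
$$|g\varphi_{\alpha_i}(k,t)-\varphi_{\alpha_i}(k,t')|\le\tfrac1n<\varepsilon\ (i\le n),\qquad d(h(k,t)+a,h(k,t'))\le\tfrac1n<\varepsilon .$$
So $k\in S(\Phi,\varepsilon)$.

**Step 5: conclusion.** By Proposition 1 there are a free ultrafilter $u$ on $J$ and a continuous $f:\mathbb I_u\to\mathbb I_u$ with $\beta h(f(x))=\beta h(x)+a$ for all $x\in\mathbb I_u$. Transfer $u$ to $\omega$ by a bijection and let the $h$ of the theorem be $\beta h|_{\mathbb I_u}$. Since $a\neq0$, $f$ has no fixed point. Only $\mathsf{ZFC}$ was used. $\square$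

The construction produces some $u$. It is not claimed that in $\mathsf{ZFC}$ every free $u$ works.

## Irrational rotations and sums of ultrafilters

The same criterion gives maps without periodic points, and many ultrafilters. We need three notions.

**Definition 3.** An ultrafilter $u$ on a countably infinite set $J$ is *$a$-rotatable* if for some continuous $h:\mathbb M\to\mathbb T$ and some $g:C\to C$ all sets $S(\Phi,\varepsilon)$ of Definition 1 belong to $u$.

**Definition 4.** For ultrafilters $v$ and $u_n$ $(n\in\omega)$ on $\omega$ let
$$\sum\nolimits_vu_n=\{X\subseteq\omega\times\omega:\{n:X_n\in u_n\}\in v\},\qquad X_n=\{k:(n,k)\in X\}.$$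
This is an ultrafilter on $\omega\times\omega$, because passing to sections commutes with intersections and complements. If all $u_n=u$, write $v\otimes u$. We identify $\omega\times\omega$ with $\omega$ by a bijection. For example, if $v$ is principal at $n$, then $X\in\sum_vu_n$ if and only if $X_n\in u_n$, so the sum is a copy of $u_n$.

**Definition 5.** For ultrafilters $v,w$ on countable sets, $v\le_{RK}w$ (Rudin–Keisler order) if there is a map $F$ between the underlying sets such that $X\in v\Leftrightarrow F^{-1}(X)\in w$; one writes $v=F(w)$. They are Rudin–Keisler equivalent if $v\le_{RK}w$ and $w\le_{RK}v$. For example, a principal ultrafilter is below every ultrafilter, by a constant map.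

**Theorem 2 (ZFC).**

1. There is a free ultrafilter $u$ and a continuous $f:\mathbb I_u\to\mathbb I_u$ without periodic points: $f^m(x)\ne x$ for all $x$ and all $m\ge1$.
2. If all $u_n$ are $a$-rotatable, $a\neq0$, then $\sum_vu_n$ is $a$-rotatable for every ultrafilter $v$ on $\omega$.
3. Ultrafilters $u$ as in 1 are cofinal in the Rudin–Keisler order: there is a fixed $u_0$ such that for every free $v$ the ultrafilter $v\otimes u_0\ge_{RK}v$ has the property in 1. There are $2^{\mathfrak c}$ pairwise Rudin–Keisler inequivalent such ultrafilters.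

**Proof of 1.** Apply Theorem 1 with $a$ irrational, that is, $ma\neq0$ in $\mathbb T$ for all $m\ge1$. Iterating $h\circ f=h+a$ gives $h(f^m(x))=h(x)+ma\neq h(x)$, so $f^m(x)\ne x$.

**Proof of 2.** The data for the sum are taken section by section. Let $(h_n,g_n)$ witness that $u_n$ is $a$-rotatable, with index sets $S_n(\cdot,\cdot)$. On $(\omega\times\omega)\times\mathbb I$ put
$$h(n,k,t)=h_n(k,t),\qquad g\varphi(n,\cdot,\cdot)=g_n(\varphi(n,\cdot,\cdot)).$$
Since $\omega\times\omega$ is discrete, $h$ is continuous, and $g$ maps $C((\omega\times\omega)\times\mathbb I,[0,1])$ into itself. Let $\Phi$ be finite and $\varepsilon>0$. Condition (1) at the index $(n,k)$ involves only the functions $\varphi(n,\cdot,\cdot)$, $\varphi\in\Phi$, together with $g_n$ and $h_n$. So the section of $S(\Phi,\varepsilon)$ at $n$ is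
$$S_n(\{\varphi(n,\cdot,\cdot):\varphi\in\Phi\},\varepsilon)\in u_n,$$
for every $n$. The set of $n$ whose section lies in $u_n$ is thus all of $\omega$, which belongs to $v$. Hence $S(\Phi,\varepsilon)\in\sum_vu_n$.

**Proof of 3.** The ultrafilter found in the proof of Theorem 1 contains all $S(\Phi,\varepsilon)$, so with $a$ irrational we get an $a$-rotatable $u_0$ on $\omega$. Let $v$ be free. By part 2, $v\otimes u_0$ is $a$-rotatable. By Proposition 1 it is free and its continuum carries continuous $f$ and $h$ with $h\circ f=h+a$; as in the proof of part 1, $f$ has no periodic points. Let $F(n,k)=n$. The section of $F^{-1}(X)$ at $n$ is $\omega$ if $n\in X$ and $\emptyset$ otherwise, so $F^{-1}(X)\in v\otimes u_0$ if and only if $X\in v$. Hence $F(v\otimes u_0)=v$ and $v\le_{RK}v\otimes u_0$. Principal ultrafilters are below everything, so the ultrafilters $v\otimes u_0$ with $v$ free are cofinal.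

Since $v$ is recovered from $v\otimes u_0$ as $F(v\otimes u_0)$, the map $v\mapsto v\otimes u_0$ is injective. There are $2^{\mathfrak c}$ free ultrafilters on $\omega$ (a textbook theorem), so there are $2^{\mathfrak c}$ ultrafilters $v\otimes u_0$. Every ultrafilter equivalent to a given $w$ on $\omega$ is $G(w)$ for some $G:\omega\to\omega$, so each Rudin–Keisler class has at most $\mathfrak c$ members. Since $\mathfrak c<2^{\mathfrak c}$, the $2^{\mathfrak c}$ ultrafilters $v\otimes u_0$ must lie in $2^{\mathfrak c}$ different classes. $\square$
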